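\title{Deterministic reconstruction of outerplanar graphs from distance queries}

\begin{abstract}
An unknown connected graph on a known set of $n$ vertices is to be determined by asking an oracle for shortest-path distances. We give a deterministic algorithm that reconstructs every connected outerplanar graph of maximum degree $\Delta$ with $O(\Delta^4 n\log n)$ queries, without knowing $\Delta$. The algorithm is correct on every connected graph, and it uses $O(w^2\Delta^2 n\log n)$ queries, where $w$ is a width parameter of the breadth-first layering. This parameter is bounded in terms of $\Delta$ for outerplanar graphs, for $K_{2,t}$-minor-free graphs and for graphs of bounded treelength. An adversary argument on trees of maximum degree $3$ shows that for fixed $\Delta\ge 3$ the order $n\log n$ is optimal for deterministic algorithms.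
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G=(V,E)$ be a connected graph with $n$ vertices and maximum degree $\Delta$. In the \emph{distance query model} an algorithm is given the vertex set $V$ and an oracle that, for two vertices $u,v$, returns the shortest-path distance $d(u,v)=d_G(u,v)$. The algorithm must determine $E$ exactly. Its cost is the number of queries; computation is free. For a deterministic algorithm, a bound on the cost refers to the number of queries on every input. Throughout, graphs are finite, simple and connected, and $n\ge2$, so that $\Delta\ge1$.

Since $uv\in E$ exactly when $d(u,v)=1$, the $\binom n2$ queries on all pairs always suffice. One may hope for far fewer, because a single answer can exclude many edges: if $d(u,v)=D$, then no edge joins a vertex at distance $a$ from $u$ to a vertex at distance $b$ from $v$ when $a+b\le D-2$. If $G$ is promised to be a path, $2(n-1)$ queries are enough: a vertex farthest from an arbitrary vertex is an endpoint, and the distances from an endpoint give the order. At the other extreme, let $G$ be a star, and let $G_{xy}$ be the star with one extra edge between the leaves $x$ and $y$. The graphs $G$ and $G_{xy}$ differ in the single distance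 $d(x,y)$, so a deterministic algorithm that has to tell all of them apart queries all $\binom{n-1}{2}$ pairs of leaves when the input is the star.

A graph is \emph{outerplanar} if it has a planar embedding in which every vertex lies on the boundary of the outer face. The star and the graphs $G_{xy}$ are outerplanar, so in this class a subquadratic bound has to depend on the maximum degree. Write $\tilde O_\Delta(n)$ for $O(f(\Delta)\,n(\log n)^c)$, for some function $f$ and some constant $c$. Kannan, Mathieu and Zhou \cite{KMZ} gave a randomized algorithm that reconstructs bounded-degree outerplanar graphs with a quasi-linear number of queries in expectation. The following question comes from Bastide and Groenland \cite{BG}.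

\medskip
\noindent\emph{Is there a deterministic algorithm that reconstructs every $n$-vertex outerplanar graph of maximum degree $\Delta$ with $\tilde O_\Delta(n)$ distance queries?}
\medskip

For trees a deterministic search uses $O(\Delta n\log n)$ queries (Section~\ref{sec:search}), which suggests a positive answer. The obstacle is long cycles. If the graph is built outward from a root, a new vertex may close a cycle between two vertices that are far apart in the part built so far, and knowing one of them says nothing about where the other one is. We show that the answer is nevertheless yes.

\subsection{Results}

Fix a root $r\in V$. The \emph{level} of a vertex $x$ is $\operatorname{lev}(x)=d(r,x)$. We put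
\[
L_j=\{x:\operatorname{lev}(x)=j\},\qquad L_{\ge j}=\bigcup_{k\ge j}L_k,\qquad V_i=L_0\cup\dots\cup L_i,\qquad G_i=G[V_i].
\]
The sets $L_j$ are the \emph{layers}. The levels of adjacent vertices differ by at most one, so every edge is either \emph{horizontal} (inside a layer) or \emph{vertical} (between consecutive layers). A \emph{parent} of $x\in L_j$ is a neighbor in $L_{j-1}$, and a \emph{child} of $x$ is a neighbor in $L_{j+1}$. Every vertex other than $r$ has a parent.

\begin{definition}\label{def:width}
The \emph{layering width} of $G$ with root $r$ is
\[
w=w(G,r)=\max\bigl\{|C\cap L_j| : j\ge0,\ C\text{ a connected component of }G[L_{\ge j}]\bigr\}.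
\]
\end{definition}

Thus $w$ bounds the number of vertices of a layer that can be joined to each other without coming closer to the root. In a tree $w=1$: two vertices of $L_j$ are already joined through lower levels, so a path between them in $G[L_{\ge j}]$ would create a cycle. In a cycle $w=2$. In the $m\times m$ grid rooted at a corner $w=m$, because the layer $L_{m-1}$ has $m$ vertices and each of them reaches the opposite corner by passing from parent to child.

\begin{theorem}\label{thm:main}
There is a deterministic algorithm that, given $V$ and the distance oracle, reconstructs every connected graph $G$, with no prior information on $G$, and uses $O(w^2\Delta^2\,n\log n)$ queries, where $w=w(G,r)$ for the root $r$ that it chooses.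
\end{theorem}

Part (a) of the next theorem answers the question. Minors and tree decompositions are recalled in Section~\ref{sec:classes}.

\begin{theorem}\label{thm:classes}
The algorithm of Theorem~\ref{thm:main} uses
\begin{itemize}
\item[(a)] $O(\Delta^4 n\log n)$ queries if $G$ is outerplanar;
\item[(b)] $O(t^2\Delta^4 n\log n)$ queries if $G$ has no $K_{2,t}$ minor, where $t\ge2$;
\item[(c)] $O(\Delta^{6k+2}n\log n)$ queries if $\Delta\ge2$ and $G$ has a tree decomposition in which any two vertices of a common bag are at distance at most $k$ in $G$, where $k\ge1$.
\end{itemize}
\end{theorem}

The dependence on $n$ cannot be improved.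

\begin{theorem}\label{thm:lower}
For $n\ge3$, every deterministic algorithm that reconstructs all $n$-vertex trees of maximum degree at most $3$ needs at least $\frac1{16}(n+1)(\log_2(n+1)-2)$ queries on some input.
\end{theorem}

Trees are outerplanar, and they have no $K_{2,t}$ minor for $t\ge2$, since $K_{2,t}$ contains a cycle and a minor of a forest is a forest. Theorems~\ref{thm:classes} and~\ref{thm:lower} therefore give the following.

\begin{corollary}\label{cor:theta}
For each fixed $\Delta\ge3$, the deterministic worst-case query complexity of reconstructing $n$-vertex outerplanar graphs of maximum degree at most $\Delta$ is $\Theta_\Delta(n\log n)$. The same holds for graphs with no $K_{2,t}$ minor, for each fixed $t\ge2$.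
\end{corollary}

Section~\ref{sec:classes} derives Theorem~\ref{thm:classes} from Theorem~\ref{thm:main}. Sections~\ref{sec:search} to~\ref{sec:algorithm} prove Theorem~\ref{thm:main}; the main idea is shown on a graph with nine vertices in Section~\ref{sec:example}. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} and can be read independently.

\section{Three classes of bounded layering width}\label{sec:classes}

A graph $H$ is a \emph{minor} of $G$ if there are pairwise disjoint sets $M_a\subseteq V(G)$, $a\in V(H)$, each inducing a connected subgraph, such that $G$ has an edge between $M_a$ and $M_b$ whenever $ab\in E(H)$. Minors of planar graphs are planar, and $K_{3,3}$ is not planar.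

A \emph{tree decomposition} of $G$ is a tree $F$ with sets $B_z\subseteq V$, $z\in V(F)$, called \emph{bags}, such that both ends of every edge of $G$ lie in a common bag and, for every vertex $x$ of $G$, the nodes $z$ with $x\in B_z$ form a nonempty subtree of $F$. If $H$ is a connected subgraph of $G$, then the nodes whose bags meet $H$ form a subtree, because the subtrees of adjacent vertices intersect. The condition in Theorem~\ref{thm:classes}(c) says that $G$ has \emph{treelength} at most $k$.

\begin{proposition}\label{prop:width}
For every root $r$ the following hold.
\begin{itemize}
\item[(a)] If $G$ is outerplanar, then $w\le2\Delta$.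
\item[(b)] If $G$ has no $K_{2,t}$ minor, where $t\ge2$, then $w\le(t-1)\Delta$.
\item[(c)] Under the hypotheses of Theorem~\ref{thm:classes}(c), $w\le 2\Delta^{3k}$.
\end{itemize}
\end{proposition}

\begin{proof}
(b) Let $C$ be a component of $G[L_{\ge j}]$. If $j=0$, then $|C\cap L_0|=1\le(t-1)\Delta$. Let $j\ge1$, and let $A$ be the set of vertices of $L_{j-1}$ that have a neighbor in $C$. If $j=1$, then $A=\{r\}$ and $|A|\le t-1$. If $j\ge2$, then $V_{j-2}$ induces a connected subgraph, since each of its vertices reaches $r$ by passing to parents. Every vertex of $A$ has a neighbor in $V_{j-2}$, namely a parent, and a neighbor in $C$. The sets $V_{j-2}$, $C$ and $\{a\}$ for $a\in A$ thus form a $K_{2,|A|}$ minor, and again $|A|\le t-1$. Every vertex of $C\cap L_j$ has a parent, and this parent lies in $A$. Hence $|C\cap L_j|\le|A|\Delta\le(t-1)\Delta$.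

(a) By (b) with $t=3$ it suffices to show that an outerplanar graph $G$ has no $K_{2,3}$ minor. Place a new vertex in the outer face and join it to all vertices of $G$; the result is planar. If $G$ had a $K_{2,3}$ minor, the new vertex would extend the side of size two, and the result would have a $K_{3,3}$ minor.

(c) Let $x,y\in L_j$ be joined by a path $P$ in $G[L_{\ge j}]$. We show that $d(x,y)\le3k$. Root $F$ at a node $z_0$ whose bag contains $r$, choose nodes $z_x,z_y$ whose bags contain $x$ and $y$, and let $z$ be the lowest common ancestor of $z_x$ and $z_y$. Then $z$ lies on the three paths of $F$ from $z_0$ to $z_x$, from $z_0$ to $z_y$ and from $z_x$ to $z_y$. By the subtree property, $B_z$ contains a vertex $a$ of a shortest path from $r$ to $x$, a vertex $b$ of a shortest path from $r$ to $y$, and a vertex $c$ of $P$. From $\operatorname{lev}(c)\ge j$ and $d(a,c)\le k$ we get $\operatorname{lev}(a)\ge j-k$, hence $d(a,x)=j-\operatorname{lev}(a)\le k$. The same two inequalities with $b$ in place of $a$ give $d(b,y)\le k$. Therefore $d(x,y)\le d(x,a)+d(a,b)+d(b,y)\le3k$. So $C\cap L_j$ lies in a ball of radius $3k$ for every component $C$ of $G[L_{\ge j}]$, and such a ball has at most $1+\Delta+\dots+\Delta^{3k}\le2\Delta^{3k}$ vertices,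 where the last inequality uses $\Delta\ge2$.
\end{proof}

Inserting these bounds into $w^2\Delta^2$ gives $4\Delta^4$, $(t-1)^2\Delta^4$ and $4\Delta^{6k+2}$, so Theorem~\ref{thm:main} implies Theorem~\ref{thm:classes}. The factor $\Delta$ in (a) is needed: if $r$ is joined to all vertices of a path on $\Delta\ge 3$ vertices, the graph is outerplanar of maximum degree $\Delta$ and $w=\Delta$.

\section{Slack and search}\label{sec:search}

The algorithm first queries $d(r,x)$ for all $x\ne r$, so from now on all levels are known. This makes every later answer more informative, since it can be compared with the difference of the levels. A step of a walk is an \emph{up-step}, a \emph{horizontal step} or a \emph{down-step} according to whether the level increases by one, stays the same, or decreases by one.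

\begin{lemma}\label{lem:slack}
A walk from $a$ to $b$ with $U$ up-steps and $h$ horizontal steps has length $\operatorname{lev}(a)-\operatorname{lev}(b)+2U+h$, and the levels of its vertices lie between $\operatorname{lev}(b)-U$ and $\operatorname{lev}(a)+U$.
\end{lemma}

\begin{proof}
The number of down-steps is $\operatorname{lev}(a)-\operatorname{lev}(b)+U$, which gives the length. The part of the walk from $a$ to a vertex $x$ has at least $\operatorname{lev}(x)-\operatorname{lev}(a)$ up-steps, and the part from $x$ to $b$ has at least $\operatorname{lev}(b)-\operatorname{lev}(x)$ up-steps.
\end{proof}

The \emph{slack} of the ordered pair $(a,b)$ is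
\[
\sigma(a,b)=d(a,b)-\operatorname{lev}(a)+\operatorname{lev}(b).
\]
One query determines it, and by Lemma~\ref{lem:slack} it equals $2U+h$ for every shortest path from $a$ to $b$. A small slack leaves few possible shapes for such a path. The algorithm only ever asks whether a slack is at most $0$, $1$ or $2$.

A \emph{descendant} of $s$ is a vertex from which some path consisting of down-steps leads to $s$. The set $D(s)$ of descendants contains $s$, its children, their children, and so on; in particular $D(r)=V$, and $D(s')\subseteq D(s)$ if $s'\in D(s)$. We have $x\in D(s)$ if and only if $\sigma(x,s)=0$. The set $D(s)\cap V_m$ is determined by the vertical edges of $G_m$.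

The sets $D(s)$ are the sets about which we shall be able to ask with one query whether they contain a vertex of the kind we are looking for. The next lemma turns such questions into a search. Exact halving is not available, because no set $D(s)$ need contain about half of the remaining candidates; but some $D(s)$ contains a fraction between $\frac1{2\Delta}$ and $\frac12$ of them.

\begin{lemma}[search]\label{lem:search}
Suppose that the vertical edges of $G_m$ are known. Let $s_0\in V_m$, and let $X$ be an unknown nonempty subset of $D(s_0)\cap L_m$. Assume that for each $s\in D(s_0)\cap V_m$ one distance query decides whether $X\cap D(s)\ne\emptyset$. Then an element of $X$ can be found deterministically with at most $1+2\Delta\ln n$ queries, without knowing $\Delta$.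
\end{lemma}

\begin{proof}
We maintain a vertex $s_*\in D(s_0)\cap V_m$ and a set $A$ of candidates such that
\begin{equation}\label{eq:invariant}
\emptyset\ne X\cap D(s_*)\subseteq A\subseteq D(s_*)\cap L_m .
\end{equation}
Initially $s_*=s_0$ and $A=D(s_0)\cap L_m$. When $|A|=1$, the element of $A$ is in $X$ and we stop.

Suppose $|A|\ge2$. Call a vertex $s\in V_m$ \emph{large} if $|D(s)\cap A|>|A|/2$. The vertex $s_*$ is large since $A\subseteq D(s_*)$. A large vertex has at least two descendants in $L_m$, so its level is less than $m$, and each of its descendants in $L_m$ is a descendant of one of its children. Starting at $s_*$, move from a large vertex to a child $s'$ that maximizes $|D(s')\cap A|$, and stop at the first vertex $s$ that is not large. This happens at level $m$ at the latest. The predecessor of $s$ is large and has at most $\Delta$ children, which together cover more than $|A|/2$ elements of $A$. Hence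
\[
\frac{|A|}{2\Delta}\le|D(s)\cap A|\le\frac{|A|}2 .
\]
Moreover $s\in D(s_*)\cap V_m\subseteq D(s_0)\cap V_m$, so we may ask whether $X\cap D(s)\ne\emptyset$.

If $X\cap D(s)=\emptyset$, replace $A$ by $A\setminus D(s)$ and keep $s_*$. No element of $X$ is removed, so \eqref{eq:invariant} persists. Otherwise replace $A$ by $A\cap D(s)$ and $s_*$ by $s$. Since $X\cap D(s)\subseteq X\cap D(s_*)\subseteq A$ for the old $s_*$ and $A$, the nonempty set $X\cap D(s)$ lies in $A\cap D(s)$, and \eqref{eq:invariant} persists. In both cases $|A|$ is multiplied by at most $1-\frac1{2\Delta}$. If $p\ge1$ queries are made, then before the last one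
\[
2\le|A|\le n\Bigl(1-\frac1{2\Delta}\Bigr)^{p-1}\le n\,e^{-(p-1)/(2\Delta)},
\]
so $p-1\le2\Delta\ln n$.
\end{proof}

Slack $0$ gives the first application.

\begin{corollary}\label{cor:parent}
If the vertical edges of $G_i$ are known and $v\in L_{i+1}$, then a parent of $v$ can be found with at most $1+2\Delta\ln n$ queries.
\end{corollary}

\begin{proof}
Let $X$ be the set of parents of $v$. For $s\in V_i$, the vertex $v$ is a descendant of $s$ if and only if one of its parents is, so $X\cap D(s)\neq\emptyset$ if and only if $\sigma(v,s)=0$. Apply Lemma~\ref{lem:search} with $m=i$ and $s_0=r$.
\end{proof}

If $G$ is promised to be a tree, each vertex $v\ne r$ has one parent and there are no other edges. Applying Corollary~\ref{cor:parent} layer by layer then reconstructs $G$ with $O(\Delta n\log n)$ queries. In general we must also find the remaining parents and the horizontal edges, and we must certify that none has been missed.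

\section{An example: closing a cycle}\label{sec:example}

Let $G$ be the graph of Figure~\ref{fig:example}: the $8$-cycle $r\,a_1a_2a_3\,v\,b_3b_2b_1$ with a pendant vertex $c$ at $a_2$. Suppose that $G_3$, a tree, is known and the parents of $v$ are wanted. Corollary~\ref{cor:parent} finds one of them, say $a_3$. The other parent $b_3$ is at distance $6$ from $a_3$ in $G_3$. Querying $v$ against all of $L_3$ finds it, but for a general graph this costs $|L_i|\,|L_{i+1}|$ queries. Our plan is to find out first which vertices of $L_3$ have a common child, and to query $v$ only against a small group around its first parent.

\begin{figure}[ht]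
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray, rounded corners] (-0.25,-0.2) rectangle (0.25,0.2);
\draw[gray, rounded corners] (-1.25,0.8) rectangle (1.25,1.2);
\draw[gray, rounded corners] (-1.25,1.8) rectangle (1.25,2.2);
\draw[gray, rounded corners] (-1.25,2.8) rectangle (1.25,3.2);
\draw[gray, rounded corners] (-2.45,2.8) rectangle (-1.95,3.2);
\draw[thick] (0,0) -- (-1,1) -- (-1,2) -- (-1,3) -- (0,4) -- (1,3) -- (1,2) -- (1,1) -- (0,0);
\draw[thick] (-1,2) -- (-2.2,3);
\draw[thick, dashed] (-1,3) -- (1,3);
\fill (0,0) circle (2pt) (-1,1) circle (2pt) (1,1) circle (2pt) (-1,2) circle (2pt) (1,2) circle (2pt) (-1,3) circle (2pt) (1,3) circle (2pt) (-2.2,3) circle (2pt) (0,4) circle (2pt);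
\node at (0.5,0) {$r$};
\node at (-1.55,1) {$a_1$};
\node at (1.55,1) {$b_1$};
\node at (-1.55,1.95) {$a_2$};
\node at (1.55,2) {$b_2$};
\node at (-1.55,3.05) {$a_3$};
\node at (1.55,3) {$b_3$};
\node at (-2.7,3) {$c$};
\node at (0.3,4.1) {$v$};
\node at (3,0) {$L_0$};
\node at (3,1) {$L_1$};
\node at (3,2) {$L_2$};
\node at (3,3) {$L_3$};
\node at (3,4) {$L_4$};
\end{tikzpicture}
\caption{An $8$-cycle with a pendant vertex, drawn by distance from $r$. The vertices $a_3$ and $b_3$ have the common child $v$; the dashed segment records this and is not an edge of the graph. Two vertices of $L_j$, $j\le 3$, share a box when they are connected within levels $j,\dots,3$ using edges and the dashed segment.}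
\label{fig:example}
\end{figure}

The tree $G_3$ splits at $r$ into two branches that start at level $1$. Compare $G$ with $G'=G-a_3v$, in which the cycle is not closed.

\emph{The test.} We have $d(b_3,a_2)=3$ in $G$, along $b_3va_3a_2$, and $d(b_3,a_2)=5$ in $G'$; the slacks are $2$ and $4$. This is no accident. A path of slack at most $2$ has at most one up-step, so a path from $b_3$ to $a_2$ of slack at most $2$ stays at levels at least $1$, avoids $r$, and has to change branches above level $3$. The single query $d(b_3,a_2)$ thus decides whether $b_3$ has a common child with some vertex of $D(a_2)\cap L_3=\{a_3,c\}$. The first vertex $a_1$ of the branch would not serve: $d(b_3,a_1)=4$ in both graphs, since $b_3b_2b_1ra_1$ also has slack $2$. The test has to be made one level above the start of the branch.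

\emph{The search.} The same test applies to descendants of $a_2$, so Lemma~\ref{lem:search} applies. The query $d(b_3,a_3)=2$ identifies $a_3$, and we record the pair $a_3b_3$ as a new edge of an auxiliary graph.

\emph{The limit of the test.} The branches $\{a_3\}$ and $\{c\}$ start at level $3$, and there is no known level above. Indeed $d(a_3,c)=2$ whether or not $a_3$ and $c$ have a common child. So we do not separate vertices of $L_3$ that are connected within $L_2\cup L_3$. After the pair $a_3b_3$ has been recorded, the group of $a_3$ in this sense is $\{a_3,b_3,c\}$. In general the layering width bounds such a group by $w\Delta$.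

\emph{Horizontal edges.} If $v$ is replaced by an edge $a_3b_3$, then $b_3a_3a_2a_1$ has slack $1$. A path of slack at most $1$ has no up-step and cannot pass below its endpoint, so here the test is made at $a_1$ itself: $d(b_3,a_1)$ is $3$ with the edge and $4$ without.

\emph{Who tests.} A vertex $q\in L_i$ may have many branchings below it. Take a path $r=s_0,s_1,\dots,s_m$ and attach to each $s_j$, $j<m$, a further path reaching level $m$, so that $n$ has order $m^2$. For $j<i$, the vertex of $L_i$ on the path attached at $s_j$ could test the $j$ paths attached at $s_0,\dots,s_{j-1}$, and the sum over $j<i<m$ has order $m^3$, that is, $n^{3/2}$. But a common child is visible from both sides; in the figure $d(a_3,b_2)=3$ reveals it as well. It suffices that the vertex in the smaller branch makes the test, here $b_3$, and a vertex lies in the smaller branch at most $\log_2n$ times.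

Two things remain to be done. When $G_i$ is not a tree we need a substitute for branches (Section~\ref{sec:clusters}), and since each recorded pair changes the branches, we need a bound on how often the tests are repeated (Section~\ref{sec:links}).

\section{The cluster tree}\label{sec:clusters}

What the test needed from two branches starting at level $\ell$ is that no known path joins them within levels $\ell$ and above. We take this as the definition. The known graph may contain auxiliary horizontal edges, such as $a_3b_3$, and may lack some horizontal edges of $G$.

\begin{definition}\label{def:scaffold}
A \emph{scaffold of height $m$} is a graph $K$ on $V_m$ such that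
\begin{itemize}
\item[(S1)] the edges of $K$ between different layers are exactly the vertical edges of $G_m$;
\item[(S2)] for each $j\le m$, every edge of $K$ inside $L_j$ joins two vertices of the same component of $G[L_{\ge j}]$.
\end{itemize}
Write $K_{\ge j}=K[L_j\cup\dots\cup L_m]$. For $x\in V_m$ and $j\le\operatorname{lev}(x)$, let $\beta_j(x)$ be the set of vertices of level $j$ in the component of $K_{\ge j}$ that contains $x$. The sets $\beta_j(x)$ are the \emph{clusters of level $j$}.
\end{definition}

The boxes in Figure~\ref{fig:example} are the clusters of the scaffold $G_3+a_3b_3$.

\begin{lemma}\label{lem:clusters}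
Let $K$ be a scaffold of height $m$ and let $0\le j\le m$.
\begin{itemize}
\item[(a)] The clusters of level $j$ are nonempty and partition $L_j$. For $x,y\in L_j\cup\dots\cup L_m$ we have $\beta_j(x)=\beta_j(y)$ if and only if $x$ and $y$ are connected in $K_{\ge j}$, and then $\beta_{j'}(x)=\beta_{j'}(y)$ for all $j'\le j$.
\item[(b)] If $x\in D(s)\cap V_m$ and $\operatorname{lev}(s)\ge j$, then $\beta_j(x)=\beta_j(s)$.
\item[(c)] Each component of $K_{\ge j}$ lies in one component of $G[L_{\ge j}]$. In particular every cluster has at most $w$ vertices.
\item[(d)] Let $W$ be a cluster of level $j$ and let $\lambda\in\{1,2\}$ with $j+\lambda\le m$. At most $w\Delta^\lambda$ vertices $y\in L_{j+\lambda}$ satisfy $\beta_j(y)=W$.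
\end{itemize}
\end{lemma}

\begin{proof}
(a) Passing to parents leads from any vertex of $K_{\ge j}$ to $L_j$ along edges of $K_{\ge j}$, by (S1). So every component of $K_{\ge j}$ meets $L_j$, and the clusters of level $j$ are the traces on $L_j$ of these components, which are nonempty and pairwise disjoint. The last assertion holds because $K_{\ge j}\subseteq K_{\ge j'}$.

(b) A path of down-steps from $x$ to $s$ lies in $K_{\ge j}$.

(c) An edge of $K_{\ge j}$ is an edge of $G[L_{\ge j}]$, or it lies inside a layer $L_{j'}$ with $j'\ge j$ and its ends are connected in $G[L_{\ge j'}]\subseteq G[L_{\ge j}]$ by (S2).

(d) Passing $\lambda$ times to a parent leads from $y$ to a vertex $s\in L_j$, and $s\in\beta_j(s)=\beta_j(y)=W$ by (b). A vertex $s$ has at most $\Delta^\lambda$ descendants in $L_{j+\lambda}$, and $|W|\le w$.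
\end{proof}

By (a), the cluster $\beta_{j-1}(x)$ depends only on the cluster $\beta_j(x)$. Declaring $\beta_{j-1}(x)$ to be the parent of $\beta_j(x)$ makes the clusters into a rooted tree $\mathcal T(K)$, the \emph{cluster tree}, with root $\beta_0(x)=\{r\}$. The path from the cluster of $x$ to the root consists of the clusters $\beta_j(x)$, $j\le \operatorname{lev}(x)$.

The \emph{weight} of a cluster is the total number of vertices in the clusters of its subtree in $\mathcal T(K)$. For each cluster that is not a leaf, choose one child of maximum weight and call it \emph{heavy}; the other children are \emph{light}. Of two distinct children of a cluster at least one is light.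

\begin{lemma}\label{lem:light}
For each $x\in V_m$, at most $\log_2n$ of the clusters $\beta_j(x)$ are light.
\end{lemma}

\begin{proof}
The weight of a cluster exceeds the sum of the weights of its children, so a light cluster has less than half the weight of its parent. Along the path from the root to the cluster of $x$ the weight starts at most at $n$, never increases, and stays at least $1$.
\end{proof}

\section{Finding links in the top layer}\label{sec:links}

The example met two kinds of hidden connections between vertices of the highest known layer: horizontal edges, of slack $1$, and common children, of slack $2$. One procedure handles both. Fix $m\ge1$ and $\lambda\in\{1,2\}$.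

\begin{definition}\label{def:link}
Two distinct vertices $q,u\in L_m$ are \emph{linked}, and $qu$ is a \emph{link}, if $qu\in E$ (for $\lambda=1$), or if $q$ and $u$ have a common child (for $\lambda=2$). The \emph{base graph} $K_0$ is $G_m$ with all edges inside $L_m$ deleted (for $\lambda=1$), or $G_m$ itself (for $\lambda=2$). The \emph{target level} is $\tau=m-\lambda+1$, that is, $m$ for $\lambda=1$ and $m-1$ for $\lambda=2$.
\end{definition}

Linked vertices are joined by a path of length $\lambda$ in $G[L_{\ge m}]$. Hence $K_0$ together with any set of links, taken as edges, is a scaffold of height $m$. All scaffolds in this section have this form. A link $qu$ is \emph{settled} in $K$ if $\beta_\tau(q)=\beta_\tau(u)$, and \emph{unsettled} otherwise. The aim is not to find all links, but to add links to $K_0$ until every link is settled.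

\subsection{One query detects a link}

\begin{lemma}[detection]\label{lem:detect}
Let $K$ be $K_0$ together with a set of links. Let $q\in L_m$, $1\le\ell\le\tau$, and let $s\in V_m$ satisfy $\operatorname{lev}(s)\ge\ell+\lambda-1$ and $\beta_\ell(s)\ne\beta_\ell(q)$. Then $\sigma(q,s)\le\lambda$ if and only if $q$ is linked to some $u\in D(s)\cap L_m$.
\end{lemma}

\begin{proof}
If $q$ is linked to $u\in D(s)\cap L_m$, then $d(q,s)\le\lambda+d(u,s)=\lambda+m-\operatorname{lev}(s)$, which says that $\sigma(q,s)\le\lambda$.

Conversely, let $\sigma(q,s)\le\lambda$, and let $P$ be a shortest path from $q$ to $s$, with $U$ up-steps and $h$ horizontal steps. Then $2U+h\le\lambda$, so $U\le\lambda-1$ in both cases $\lambda=1,2$. By Lemma~\ref{lem:slack} all vertices of $P$ have level at least $\operatorname{lev}(s)-(\lambda-1)\ge\ell$. As $\beta_\ell(s)\ne\beta_\ell(q)$, the path $P$ is not contained in $K_{\ge\ell}$, so some edge of $P$ is not an edge of $K_0$.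

Let $\lambda=1$. Then $U=0$ and $h\le1$, so $P$ lies in $G_m$, and the edge outside $K_0$ is an edge inside $L_m$. No down-step precedes it because $U=0$, and it is the only horizontal step. So it is the first step $qu$, all later steps are down-steps, and $u\in D(s)\cap L_m$ is linked to $q$.

Let $\lambda=2$. Since $K_0=G_m$, the path $P$ leaves $V_m$. Hence $U=1$ and $h=0$, and the up-step goes from $L_m$ to $L_{m+1}$. Only down-steps could precede it, and after a down-step from $q$ the path would be below $L_m$. So the up-step is the first step and all others are down-steps: $P=q,v,u,\dots,s$ with $v\in L_{m+1}$ and $u\in D(s)\cap L_m$. The vertices $q\neq u$ have the common child $v$.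
\end{proof}

The hypothesis $\operatorname{lev}(s)\ge\ell+\lambda-1$ keeps $P$ from passing through level $\ell-1$; the pair $q=b_3$, $s=a_1$ of Section~\ref{sec:example} shows that the lemma fails without it. Since $\operatorname{lev}(s)\le m$, this hypothesis forces $\ell\le\tau$, and this is the reason for the choice of the target level.

\subsection{The merging procedure}

For a scaffold $K$, a vertex $q\in L_m$ and $1\le\ell\le\tau$, let
\[
Y(q,\ell)=\{y\in L_{\ell+\lambda-1} : \beta_{\ell-1}(y)=\beta_{\ell-1}(q),\ \beta_\ell(y)\ne\beta_\ell(q)\}.
\]
These are the lowest vertices to which Lemma~\ref{lem:detect} applies in the subtrees of the siblings of $\beta_\ell(q)$. A \emph{test} is a query $d(q,y)$ with $y\in Y(q,\ell)$, and it is \emph{positive} if $\sigma(q,y)\le\lambda$.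

Adding a link changes the cluster tree, the weights and the sets $Y(q,\ell)$, so the tests have to be repeated. The number of links to be added may be proportional to $|L_m|$, and repeating all tests after each of them would be too expensive. We therefore freeze the scaffold during a round and let all vertices of $L_m$ look for a link at once.

\medskip
\noindent\textbf{Procedure $\mathrm{Merge}(m,\lambda)$.} The base graph $K_0$ is known. Put $K=K_0$ and repeat the following round.
\begin{itemize}
\item[1.] Compute the clusters of $K$ and choose the heavy ones.
\item[2.] For each $q\in L_m$, go through the levels $\ell\in\{1,\dots,\tau\}$ for which $\beta_\ell(q)$ is light and through the vertices $y\in Y(q,\ell)$, and query $d(q,y)$. At the first positive test, find by search a vertex $u\in D(y)\cap L_m$ linked to $q$, record the link $qu$, and pass to the next $q$.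
\item[3.] If no link was recorded in this round, stop. Otherwise add the recorded links to $K$.
\end{itemize}
\medskip

The search in step 2 is an instance of Lemma~\ref{lem:search}. Let the test with $y\in Y(q,\ell)$ be positive, and let $X$ be the set of $u\in D(y)\cap L_m$ linked to $q$. By Lemma~\ref{lem:detect} with $s=y$, the set $X$ is nonempty. For $s\in D(y)\cap V_m$ we have $\operatorname{lev}(s)\ge\operatorname{lev}(y)=\ell+\lambda-1$ and $\beta_\ell(s)=\beta_\ell(y)\ne\beta_\ell(q)$ by Lemma~\ref{lem:clusters}(b). Since $D(s)\subseteq D(y)$, Lemma~\ref{lem:detect} says that $X\cap D(s)\ne\emptyset$ if and only if $\sigma(q,s)\le\lambda$, which one query decides. The vertical edges of $G_m$ are known, as they belong to $K_0$. So Lemma~\ref{lem:search} applies with $s_0=y$.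

\begin{lemma}\label{lem:progress}
Let $K$ be the scaffold at the start of a round.
\begin{itemize}
\item[(a)] Every link recorded in this round is unsettled in $K$.
\item[(b)] If a link $qu$ is unsettled in $K$, then $q$ or $u$ has a positive test in this round.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $qu$ is recorded after a test with $y\in Y(q,\ell)$, then $u\in D(y)$, so $\beta_\ell(u)=\beta_\ell(y)\ne\beta_\ell(q)$. As $\ell\le\tau$, Lemma~\ref{lem:clusters}(a) gives $\beta_\tau(u)\ne\beta_\tau(q)$.

(b) Let $\ell$ be the least level with $\beta_\ell(q)\ne\beta_\ell(u)$. Then $\ell\le\tau$ because the link is unsettled, and $\ell\ge1$ because $\{r\}$ is the only cluster of level $0$. The clusters $\beta_\ell(q)$ and $\beta_\ell(u)$ are distinct children of $\beta_{\ell-1}(q)=\beta_{\ell-1}(u)$, so one of them is light; by symmetry let it be $\beta_\ell(q)$. Since $\ell+\lambda-1\le m$, passing to parents from $u$ leads to a vertex $y\in L_{\ell+\lambda-1}$ with $u\in D(y)$. By Lemma~\ref{lem:clusters}(b), $\beta_\ell(y)=\beta_\ell(u)\neq\beta_\ell(q)$ and $\beta_{\ell-1}(y)=\beta_{\ell-1}(u)=\beta_{\ell-1}(q)$. So $y\in Y(q,\ell)$, and the test with $y$ is positive by Lemma~\ref{lem:detect}. Either $q$ reaches this test, or it has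 stopped at an earlier positive one.
\end{proof}

Part (b) does not say that the link $qu$ itself is found: the endpoint that tests may find another link first. But that other link starts at $q$ or $u$, so it makes progress in a region that contains at most $w$ clusters of the target level. This bounds the number of rounds.

\begin{lemma}\label{lem:rounds}
The procedure stops after at most $w$ rounds.
\end{lemma}

\begin{proof}
Suppose that a link $qu$ is recorded in round $\rho$. We show that $\rho\le w-1$; then round $w$, if it is reached, records nothing and is the last one.

The scaffold only gains edges, so from round to round the partition of $L_\tau$ into clusters becomes coarser, and a settled link stays settled. By Lemma~\ref{lem:progress}(a), $qu$ is unsettled at the start of round $\rho$, hence at the start of each of the rounds $1,\dots,\rho$. Let $C$ be the component of $G[L_{\ge\tau}]$ containing $q$. Linked vertices are connected in $G[L_{\ge m}]\subseteq G[L_{\ge\tau}]$, so $C$ contains $u$ and every vertex linked to $q$ or to $u$. By Lemma~\ref{lem:clusters}(c), at any time the clusters of level $\tau$ that meet $C$ are contained in $C$ and partition the set $C\cap L_\tau$, which has at most $w$ elements; moreover $\beta_\tau(x)\subseteq C$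 for $x\in C\cap L_m$.

In each of the rounds $1,\dots,\rho$, Lemma~\ref{lem:progress}(b) gives $q'\in\{q,u\}$ with a positive test, so a link $q'u'$ is recorded. Here $q',u'\in C\cap L_m$, and $\beta_\tau(q')\ne\beta_\tau(u')$ at the start of the round by Lemma~\ref{lem:progress}(a). At the end of the round $q'u'$ is an edge of $K_{\ge\tau}$, and these two clusters lie in one. Thus the number of clusters of level $\tau$ in $C$ drops by at least $1$ in each of the $\rho$ rounds. It is at most $w$ at the start and at least $1$ at the end, so $\rho\le w-1$.
\end{proof}

\begin{proposition}\label{prop:merge}
The procedure $\mathrm{Merge}(m,\lambda)$ returns a scaffold $K$, consisting of $K_0$ and a set of links, in which every link is settled. It uses at most $|L_m|\,w\,(w\Delta^\lambda\log_2n+1+2\Delta\ln n)$ queries.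
\end{proposition}

\begin{proof}
The last round has no positive test and does not change $K$, so by Lemma~\ref{lem:progress}(b) every link is settled in the final $K$. In one round a vertex $q$ tests at no more than $\log_2n$ levels $\ell$, by Lemma~\ref{lem:light}. Lemma~\ref{lem:clusters}(d) with $j=\ell-1$ gives $|Y(q,\ell)|\le w\Delta^\lambda$. The vertex $q$ runs at most one search per round, at a cost of at most $1+2\Delta\ln n$, and there are at most $w$ rounds by Lemma~\ref{lem:rounds}.
\end{proof}

In the graph of Figure~\ref{fig:example}, $\mathrm{Merge}(3,2)$ runs as follows. The target level is $2$. In round 1 all clusters are single vertices, and the only light cluster of level $1$ or $2$ is $\{b_1\}$, of weight $3$ against the weight $4$ of $\{a_1\}$. The only test is $d(b_3,a_2)$, and the search records $b_3a_3$. In round 2 each of the levels $1$ and $2$ is a single cluster, no test is made, and the procedure stops. Here $w=2$.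

\section{The algorithm}\label{sec:algorithm}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix an order on $V$, use it to make all free choices, and let $r$ be the first vertex. Query $d(r,x)$ for all $x\ne r$; this gives the layers. The graph $G_0$ is the single vertex $r$. For $i=0,1,2,\dots$, as long as $L_{i+1}\ne\emptyset$, we determine $G_{i+1}$ from $G_i$. For $i=0$ the vertical edges of $G_1$ are the edges $rx$, $x\in L_1$, and we go directly to Step~3. For $i\ge1$ we carry out all three steps.

\emph{Step 1: grouping $L_i$.} Run $\mathrm{Merge}(i,2)$, whose base graph $G_i$ is known, and let $\beta$ refer to the scaffold that it returns. Two distinct parents of a vertex $v\in L_{i+1}$ are linked, and the target level is $i-1$. By Proposition~\ref{prop:merge}, all parents of $v$ have the same cluster $\beta_{i-1}$.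

\emph{Step 2: vertical edges between $L_i$ and $L_{i+1}$.} For each $v\in L_{i+1}$ find a parent $p(v)$ by Corollary~\ref{cor:parent}. Then query $d(v,x)$ for all $x\in L_i$ with $\beta_{i-1}(x)=\beta_{i-1}(p(v))$. By Step~1 every parent of $v$ is among these $x$, and the parents are those with $d(v,x)=1$. By Lemma~\ref{lem:clusters}(d) there are at most $w\Delta$ such $x$.

\emph{Step 3: edges inside $L_{i+1}$.} All edges of $G_{i+1}$ outside $L_{i+1}$ are now known, and they form the base graph of $\mathrm{Merge}(i+1,1)$. Run this procedure. The links are the edges inside $L_{i+1}$ and the target level is $i+1$, so by Proposition~\ref{prop:merge} both ends of each such edge lie in one cluster of level $i+1$ of the returned scaffold. Query all pairs inside each of these clusters. By Lemma~\ref{lem:clusters}(c) this costs at most $w$ queries per vertex of $L_{i+1}$, and it finds all edges inside $L_{i+1}$.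

After Step~3 the graph $G_{i+1}$ is known, and when the last layer has been treated $G$ is known. The algorithm is deterministic, and no instruction refers to $w$ or $\Delta$.

Each layer plays the role of $L_i$ at most once and the role of $L_{i+1}$ at most once, and the layers have $n$ vertices in total. By Proposition~\ref{prop:merge} and Corollary~\ref{cor:parent}, the number of queries is at most
\begin{align*}
(n-1)&+\underbrace{nw\bigl(w\Delta^2\log_2n+1+2\Delta\ln n\bigr)}_{\text{Step 1}}+\underbrace{n\bigl(1+2\Delta\ln n+w\Delta\bigr)}_{\text{Step 2}}\\
&+\underbrace{nw\bigl(w\Delta\log_2n+1+2\Delta\ln n\bigr)+nw}_{\text{Step 3}} .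
\end{align*}
Since $w$, $\Delta$ and $\log_2n$ are at least $1$, each term is $O(w^2\Delta^2n\log n)$.
\end{proof}

\begin{remark}
Connectivity makes the levels finite and gives every vertex $x\neq r$ a parent. The parameters $w$ and $\Delta$ enter only the count. The degree bounds the branching in the search and, together with the cluster size $w$, the number of tests at one level. The second factor $w$ is the number of rounds. Outerplanarity is used only through $w\le2\Delta$. When $w$ is large the output is still correct but the bound may be empty: for the $m\times m$ grid rooted at a corner, $w^2=n$, and the bound exceeds $\binom n2$.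
\end{remark}

\section{The lower bound}\label{sec:lower}

\subsection{A family of trees}

Let $n\ge7$, and let $k\ge2$ be the integer with $2^{k+1}\le n+1<2^{k+2}$. We construct $n$-vertex trees of maximum degree at most $3$ that force $(k-1)2^{k-1}$ queries.

Let $T$ be a complete binary tree of depth $k-1$. It has $2^k-1$ nodes, and its $2^{k-1}$ leaves are called \emph{cells}. The \emph{height} $h(u)$ of a node is $1$ for cells, $2$ for their parents, and so on up to $k$ for the root. There are $2^{k-h}$ nodes of height $h$. The subtree $T_u$ consists of $u$ and all nodes that have $u$ as an ancestor; it contains $2^{h(u)-1}$ cells. Attach to the root a path with $n+1-2^{k+1}\ge0$ further vertices. The tree $T$ and the path, with their labels, are fixed and may be revealed to the algorithm. Let $S$ be a set of $2^k$ further vertices, called \emph{elements}. A map $g$ from $S$ to the cells is \emph{admissible} if every cell has exactly two preimages, and $G_g$ is the tree obtained by joining each $x\in S$ to $g(x)$. It has $(2^k-1)+(n+1-2^{k+1})+2^k=n$ vertices, and its maximum degree is at most $3$: a cell has a parent and two elements as neighbors, the root has two children and at most one neighbor on the path, and every other node of $T$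 has a parent and two children. Distinct maps give distinct labeled trees, since $g(x)$ is the only neighbor of $x$.

Let $u\wedge u'$ denote the lowest common ancestor of two nodes of $T$, and $\operatorname{dep}$ the depth in $T$. All cells have depth $k-1$, so for distinct $x,x'\in S$ and $s\in T$,
\begin{align*}
d(x,s)&=k+\operatorname{dep}(s)-2\operatorname{dep}(g(x)\wedge s),\\
d(x,x')&=2k-2\operatorname{dep}(g(x)\wedge g(x')).
\end{align*}
To answer such a query it is enough to fix the lowest common ancestor. All other distances, namely those between vertices outside $S$ and those between $S$ and the attached path, do not depend on $g$.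

Counting alone does not give the bound. There are at most $(2^k)!\le2^{k2^k}$ admissible maps, and an answer takes up to $2k$ values. The inequality $(2k)^Q\ge\#\{g\}$ for the number $Q$ of queries therefore forces no more than $\lceil k2^k/\log_2(2k)\rceil$ queries. To avoid the loss of the factor $\log_2 (2k)$ we use an adversary, who answers so that each query reveals only one more level of the position of an element.

\subsection{The adversary}

A \emph{state} is a map $c:S\to V(T)$; it stands for the commitment $g(x)\in T_{c(x)}$. A map $g$ \emph{fits} $c$ if $g(x)\in T_{c(x)}$ for all $x$. Let $N(u)$ be the number of elements $x$ with $c(x)\in T_u$. Under an admissible map exactly $2^{h(u)}$ elements go to cells of $T_u$, so we call $c$ \emph{feasible} if $N(u)\le2^{h(u)}$ for all nodes $u$, and we call $u$ \emph{full} if $N(u)=2^{h(u)}$. This necessary condition for an admissible fitting map is also sufficient.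

\begin{lemma}\label{lem:extend}
If $c$ is feasible, then some admissible map fits $c$.
\end{lemma}

\begin{proof}
Going from the root to the cells, we choose sets $S_u\subseteq S$ with $|S_u|=2^{h(u)}$ such that $S_u$ contains every $x$ with $c(x)\in T_u$, and for every other $x\in S_u$ the node $c(x)$ is a proper ancestor of $u$. For the root take $S$. Let $S_u$ be chosen, where $u$ has height $h\ge2$ and children $v_1,v_2$. The $N(v_a)\le2^{h-1}$ elements with $c(x)\in T_{v_a}$ belong to $S_u$; put them into $S_{v_a}$, for $a=1,2$. For the remaining elements of $S_u$ the node $c(x)$ is $u$ or an ancestor of $u$; distribute them so that $|S_{v_1}|=|S_{v_2}|=2^{h-1}$. The sets $S_u$ of the cells partition $S$ into pairs, and the map sending $S_u$ to $u$ is admissible and fits $c$.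
\end{proof}

Initially $c(x)$ is the root for all $x$. The state changes only by \emph{moves}: a move replaces $c(x)=u$ by a child $v$ of $u$. It increases $N(v)$ by one and leaves all other values of $N$ unchanged, so it preserves feasibility when $v$ is not full. A map that fits the new state fits the old one.

If a child $v_1$ of a node $u$ of height $h$ is full, an element at $u$ can only end up in the other child $v_2$, and the adversary moves it there at once. Such a move is called \emph{free}. It preserves feasibility: if $a\geq 1$ elements are at $u$, then $N(v_2)+a=N(u)-2^{h-1}\le2^{h-1}$, so $v_2$ is not full. After each answer the adversary makes free moves, one at a time, until none is available; this terminates because moves lead toward the cells. So initially and after each answer,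
\begin{equation}\label{eq:star}
\text{if } c(x)=u \text{ is not a cell, then neither child of } u \text{ is full.}
\end{equation}

The adversary answers a query by making at most two moves, called \emph{paid}, after which the lowest common ancestor in question is the same for all maps that fit the state.

\emph{Query $(x,s)$ with $x\in S$, $s\in T$; put $u=c(x)$.} If $s\in T_u\setminus\{u\}$, move $x$ to the child of $u$ whose subtree does not contain $s$; then $g(x)\wedge s=u$. Otherwise $s$ is $u$, an ancestor of $u$, or incomparable with $u$; then $g(x)\wedge s=u\wedge s$, and no move is made.

\emph{Query $(x,x')$ with distinct $x,x'\in S$; put $u=c(x)$, $u'=c(x')$.} If $u=u'$ is not a cell, move $x$ to one child and $x'$ to the other; then $g(x)\wedge g(x')=u$. If $u=u'$ is a cell, then $g(x)\wedge g(x')=u$ without a move. If $u$ is a proper ancestor of $u'$, move $x$ to the child of $u$ whose subtree does not contain $u'$; then $g(x)\wedge g(x')=u$. If $u'$ is a proper ancestor of $u$, exchange the roles of $x$ and $x'$. If $u$ and $u'$ are incomparable, then $g(x)\wedge g(x')=u\wedge u'$ without a move.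

All other queries have a fixed answer. The paid moves of one query start at a single node and go into distinct children of it, which are not full by \eqref{eq:star}. So the state is always feasible, and every admissible map that fits the current state is consistent with all answers given so far.

For $k=2$ there are two cells and four elements $x,x',y,y'$. The query $(x,x')$ is answered with $4$, and $x,x'$ move to different cells. Neither cell is full, and both placements of $y,y'$ remain possible. The query $(x,y)$ is answered with $4$ as well; $y$ joins $x'$, that cell is full, and $y'$ moves for free. The first cell to become full was filled by two paid moves, made by two different queries. The general count applies this observation at every node of $T$.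

\subsection{Counting the queries}

\begin{proposition}\label{prop:adversary}
A deterministic algorithm that reconstructs all trees $G_g$ makes at least $(k-1)2^{k-1}$ queries on one of them.
\end{proposition}

\begin{proof}
Run the algorithm against the adversary. By Lemma~\ref{lem:extend}, at any time the run so far is the run on some input $G_g$. So if the algorithm makes at least $(k-1)2^{k-1}$ queries against the adversary, we are done; we may assume that it stops, and we count its queries.

\emph{At the end every node is full.} Suppose that at the end $c(x)=u$ is not a cell. By \eqref{eq:star}, moving $x$ to either child of $u$ gives a feasible state. Lemma~\ref{lem:extend} yields two admissible maps that fit $c$ and send $x$ into the subtrees of different children of $u$. The two trees are different and consistent with all answers, so the algorithm gives the same output on both and errs on one. Hence every $c(x)$ is a cell. The $2^{k-1}$ cells hold at most two elements each and $2^k$ in total, so every cell is full, and then $N(u)=2\cdot2^{h(u)-1}$ for every node $u$.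

\emph{Charging.} Charge a query to the node $u$ if it makes a paid move out of $u$. Each query is charged to at most one node. Let $u$ have height $h$ with $2\le h\le k$. List all moves of the run in order, and let $v$ be the child of $u$ that becomes full first; it is well defined because both children are full at the end and a move changes only one value of $N$. The number $N(v)$ is $0$ initially and increases only by moves from $u$ to $v$, so $2^{h-1}$ such moves are made up to the moment when $v$ becomes full. None of them is free, because a free move out of $u$ requires a full child of $u$. A query makes at most one paid move into $v$, so these moves belong to $2^{h-1}$ distinct queries charged to $u$. Summing over all nodes of height at least $2$, the number of queries is at least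
\[
\sum_{h=2}^k2^{k-h}\,2^{h-1}=(k-1)2^{k-1}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Put $f(n)=\frac1{16}(n+1)(\log_2(n+1)-2)$.

If $3\le n\le6$, then $\log_2(n+1)<3$ and $f(n)<\frac7{16}$. At least one query is needed, because there is more than one labeled path on $n$ vertices.

If $7\le n\le14$, then $k=2$, and Proposition~\ref{prop:adversary} gives $2$ queries. Here $\log_2(n+1)<4$, so $f(n)<\frac{15}{16}\cdot2<2$.

If $n\ge15$, put $x=\log_2(n+1)\ge4$. From $n+1<2^{k+2}$ we get $2^{k-1}>\frac{n+1}8$ and $k-1>x-3>0$. Since $2(x-3)\ge x-2$ for $x\ge4$,
\[
(k-1)2^{k-1}>\frac{n+1}8\,(x-3)\ge\frac{n+1}{16}\,(x-2)=f(n),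
\]
and Proposition~\ref{prop:adversary} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Paul Bastide and Carla Groenland, \emph{Optimal distance query reconstruction for graphs without long induced cycles}, arXiv:2306.05979 (2023).

\bibitem{KMZ}
Kannan, Mathieu and Zhou, ICALP 2015.

\end{thebibliography}
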